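# Isomorphism of automatic equivalence structures as a $\Pi^0_1$ complete equivalence relation

## 1. The theorem: $\cong$ is complete among $\Pi^0_1$ equivalence relations, $\preceq$ among $\Pi^0_1$ preorders

**Theorem A.** Isomorphism of FA presentable equivalence structures, as a relation on indices of presentations, is $\Pi^0_1$. For every $\Pi^0_1$ equivalence relation $S$ on $\omega$ there is a computable function $f$ with
$$x\,S\,y\iff f(x)\cong f(y)\qquad\text{for all }x,y .$$
So this isomorphism relation is $\Pi^0_1$ complete as an equivalence relation.

We shall prove something stronger. For equivalence structures write $\mathcal A\preceq\mathcal B$ if $\mathcal A$ is isomorphic to the restriction of $\mathcal B$ to a union of equivalence classes of $\mathcal B$. For indices, $e\preceq e'$ and $e\cong e'$ refer to the structures presented by $e$ and $e'$. Write $N_{\mathcal A}(\kappa)\in\mathbb N\cup\{\aleph_0\}$ for the number of classes of size $\kappa$ in $\mathcal A$, where $\kappa\in\{1,2,\dots\}\cup\{\aleph_0\}$.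

**Theorem B.** The relation $\preceq$ on indices is a $\Pi^0_1$ complete preorder: it is $\Pi^0_1$, and for every $\Pi^0_1$ preorder $P$ on $\omega$ there is a computable $f$ with $x\,P\,y\iff f(x)\preceq f(y)$ for all $x,y$. Both completeness results (Theorem A and this one) hold already for presentations with all of the following properties: every class is finite; $N(k)\in\{0,\aleph_0\}$ for every finite $k$; and $E=\{(u,v)\in D^2:\lambda(u)=\lambda(v)\}$, where $D$ is the regular domain and $\lambda$ is a letter-to-letter substitution (so $E$ relates only words of equal length).

The question answered by Theorem A is taken from Andre Nies, "Logic Blog 2021", arXiv:2202.13643 (2022). We now unpack the words in these statements.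

## 2. Automatic presentations, class sizes, and completeness with one-variable reductions

**Definition.** An *equivalence structure* is a pair $(A,E)$ with $E$ an equivalence relation on the set $A$. A structure is *FA presentable* (*automatic*) if it is isomorphic to one whose domain $D$ is a regular language over a finite alphabet and whose relations are recognized by finite automata reading their arguments synchronously: the words are written one above the other, the shorter ones are padded at the end with a blank symbol, and the automaton reads the columns from left to right.

For instance, let $D=\{0,1\}^+$ and $u\,E\,v\iff|u|=|v|$. An automaton accepts a pair exactly when no column contains a padding symbol. The classes have sizes $2,4,8,\dots$, one class of each size. Here $E$ has the form required in Theorem B, with $\lambda(0)=\lambda(1)=a$. Restricting the domain to words $i\,\diamond^k$ with $i\in\{1,\dots,c\}$ and $k\ge0$ and keeping "equal length" gives infinitely many classes, all of size $c$.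

A presentation is a finite object. We fix an effective listing of all presentations of equivalence structures, so isomorphism becomes a relation on natural numbers. To name an index of a presentation it suffices to compute the automata: the listing contains all presentations, so an index (up to renaming of alphabet and states) is then found by search.

FA presentable structures are countable, and an equivalence structure is determined up to isomorphism by how many classes of each size it has. Hence
$$\mathcal A\cong\mathcal B\iff N_{\mathcal A}=N_{\mathcal B},\qquad \mathcal A\preceq\mathcal B\iff N_{\mathcal A}(\kappa)\le N_{\mathcal B}(\kappa)\text{ for all }\kappa. \tag{1}$$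
It follows that $\preceq$ is a preorder (reflexive and transitive), and $\mathcal A\preceq\mathcal B\preceq\mathcal A$ iff $\mathcal A\cong\mathcal B$.

**Definition.** An equivalence relation $S$ on $\omega$ is *computably reducible* to $R$ if there is a computable $f$ with $x\,S\,y\iff f(x)\,R\,f(y)$. An equivalence relation $R$ on $\omega$ is *$\Pi_1$ complete as an equivalence relation* if it is $\Pi^0_1$ and every $\Pi^0_1$ equivalence relation on $\omega$ is computably reducible to $R$. For preorders the notions are the same with "preorder" in place of "equivalence relation".

Kuske, Liu and Lohrey (Trans. Amer. Math. Soc. 365 (2013)) proved that our isomorphism relation is $\Pi_1$ complete *as a set of pairs*, that is, as a subset of $\omega\times\omega$ under many-one reducibility. In such a reduction both output indices may depend on the whole input. In ours, $f(x)$ must be built without knowing $y$, and it must compare correctly with all $f(y)$ at once.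

The two notions really differ, as an example shows. Let $Z\subseteq\omega$ be a many-one complete $\Pi^0_1$ set, and let $R$ be the equivalence relation in which the only nontrivial equivalences are between $2n$ and $2n+1$, for $n\in Z$. It is $\Pi^0_1$, and $n\mapsto(2n,2n+1)$ shows that it is complete as a set of pairs. But it is not complete as an equivalence relation. Define $S$ with no equivalences between different blocks $\{3e,3e+1,3e+2\}$. Block $e$ is one single class, unless the $e$-th partial computable function $\varphi_e$ converges on all three elements and takes the same value on two of them; in that case block $e$ splits into three singletons. Inequivalence is computably enumerable, so $S$ is $\Pi^0_1$. Suppose that $\varphi_e$ reduces $S$ to $R$. If two of the three values coincide, the corresponding elements must be $S$-equivalent, but the block was split. If the three values are distinct, the block is one class, so the values are three elements of one $R$-class; but $R$-classes have at most two elements. Both cases are impossible.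

## 3. The upper bound, and why preorders suffice

**Step 1.** This step shows that $\preceq$ and $\cong$ are $\Pi^0_1$. We recall a theorem of Blumensath and Grädel (LICS 2000): the theory of an automatic structure in first-order logic extended by the quantifier $\exists^\infty$ ("there are infinitely many") is decidable, uniformly in the presentation. "There are at least $c$ classes of size exactly $k$" is a first-order statement about $(A,E)$. "There are at least $c$ infinite classes" is
$$\exists x_1\dots x_c\Big(\bigwedge_{i<j}\neg\,x_iEx_j\ \wedge\ \bigwedge_i\exists^\infty y\;x_iEy\Big).$$
By (1), $\mathcal A\preceq\mathcal B$ iff for all $\kappa$ and all $c\in\mathbb N$: if $\mathcal A$ has at least $c$ classes of size $\kappa$, then so does $\mathcal B$. For fixed $\kappa,c$ this is decidable from the two indices, so $\preceq$ is $\Pi^0_1$. Since $\cong$ is the conjunction of $\preceq$ in both directions, it is $\Pi^0_1$ too.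

**Step 2.** This step derives the hardness part of Theorem A from that of Theorem B. Let $S$ be a $\Pi^0_1$ equivalence relation. It is a $\Pi^0_1$ preorder, so Theorem B gives a computable $f$ with $x\,S\,y\iff f(x)\preceq f(y)$. As $S$ is symmetric,
$$x\,S\,y\iff(x\,S\,y\wedge y\,S\,x)\iff f(x)\preceq f(y)\preceq f(x)\iff f(x)\cong f(y).$$

What remains is the hardness part of Theorem B, together with the restrictions on the presentations.

## 4. Decidable relations, and the limits of down-set coding

If $S$ is a *decidable* equivalence relation, the reduction is easy. Let $r(x)$ be the least element equivalent to $x$, and let $f(x)$ present the structure with infinitely many classes, all of size $r(x)+1$, as in the example of Section 2. Then $f(x)\cong f(y)$ iff $r(x)=r(y)$ iff $x\,S\,y$.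

For a preorder $P$ one thinks of down-sets: $x\,P\,y$ iff $\{z:z\,P\,x\}\subseteq\{z:z\,P\,y\}$. One direction is transitivity, the other is reflexivity. So let the structure $f(x)$ have infinitely many classes of a size $k(z)$ coding $z$ exactly when $z\,P\,x$. This stops at a precise point. By Step 1, "the structure with index $e$ has a class of size exactly $k$" is decidable in $e$ and $k$. If $k(\cdot)$ and $f$ are computable, then $z\,P\,x$ becomes decidable. So the sets of sizes that we compare must be uniformly *computable*, even when $P$ is undecidable. All undecidability must sit in the inclusion of two computable sets.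

There are thus two tasks: to write a $\Pi^0_1$ preorder as inclusion of computable sets $A_x$, and to realize these sets, suitably coded, as sets of class sizes of automatic structures. We start with the second, because it dictates what we need from the first.

## 5. Numbers of accepting runs as class sizes

**Definition.** An NFA $B=(Q,\Sigma,\Delta,I,F)$ has transitions $\Delta\subseteq Q\times\Sigma\times Q$. For $w\in\Sigma^+$ let $\#_B(w)$ be the number of accepting runs on $w$; a run is a sequence of $|w|$ consecutive transitions labelled by $w$, starting in $I$ and ending in $F$ when it is accepting. Functions $\#_B:\Sigma^+\to\mathbb N$ are called *counting functions*. Put $R(B)=\{\#_B(w):w\in\Sigma^+\}\setminus\{0\}$.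

For example, let $B$ have states $s,1$, initial state $s$, final state $1$, one letter $a$, and transitions $s\to s$, $s\to1$, $1\to1$. An accepting run on $a^n$ is fixed by the position at which it leaves $s$, so $\#_B(a^n)=n$ and $R(B)=\{1,2,3,\dots\}$.

**Lemma 1.** From $B$ one computes a presentation of an equivalence structure $\mathcal A(B)$ with $N(k)=\aleph_0$ for $k\in R(B)$ and $N(\kappa)=0$ for all other $\kappa$. Hence $\mathcal A(B)\preceq\mathcal A(B')\iff R(B)\subseteq R(B')$.

*Proof.* The idea is to let the elements be runs, and to call two runs equivalent if they read the same word. Let $\diamond\notin\Delta\cup\Sigma$. The domain is the set of words $\rho\diamond^k$, where $k\ge0$ and $\rho\in\Delta^+$ is an accepting run, written as its sequence of transitions. It is regular: one checks that the first transition starts in $I$, that consecutive transitions fit together, and that the last one ends in $F$. Let $\lambda$ map each transition to its label and $\diamond$ to $\diamond$, letter by letter, and put $u\,E\,v\iff\lambda(u)=\lambda(v)$. This is an equivalence relation, and a synchronous automaton recognizes it by comparing labels column by column.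

The class of $\rho\diamond^k$ is $\{\rho'\diamond^k:\rho'\text{ an accepting run on }\lambda(\rho)\}$, because $\diamond\notin\Sigma$ and so $\lambda(\rho\diamond^k)$ determines $\lambda(\rho)$ and $k$. It has exactly $\#_B(\lambda(\rho))$ elements. So the class sizes that occur are exactly the elements of $R(B)$. Different $k$ give different classes of the same size, so each occurring size occurs $\aleph_0$ times. The last claim follows from (1). $\square$

In the example, the class for $a^2$ and $k=0$ consists of the two words $(s,a,s)(s,a,1)$ and $(s,a,1)(1,a,1)$. Note that $\mathcal A(B)$ always has the three properties listed in Theorem B: finite classes, $N(k)\in\{0,\aleph_0\}$, and $E$ given by $\lambda$.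

Next we learn which functions are counting functions.

**Lemma 2.** The following hold effectively. (i) Counting functions over $\Sigma$ are closed under sums and pointwise products, contain the positive constants, and are closed under multiplication by the indicator function of a regular language. (ii) For $\alpha,\beta:\Sigma\to\mathbb N$,
$$F_{\alpha,\beta}(x_1\cdots x_\ell)=\sum_{i=1}^{\ell}\alpha(x_i)\prod_{j>i}\beta(x_j)$$
is a counting function. (iii) From finitely many counting functions $F_1,\dots,F_r$, possibly over different alphabets, one computes an NFA $B$ such that $R(B)$ is the set of all nonzero values of $F_1,\dots,F_r$.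

*Proof.* (i) A run of the disjoint union of two automata is a run of one of them, so run numbers add. A run of the product automaton is a pair of runs on the same word, so run numbers multiply. A one-state automaton whose state is initial and final, with a loop for every letter, has exactly one accepting run on each word; $c$ disjoint copies give the constant $c\ge1$. A complete DFA has one run on each word, accepting iff the word is in the language, so its counting function is the indicator; multiply by it using the product.

(ii) Let $K\ge1$ bound all $\alpha(x),\beta(x)$. Take states $s,1,\dots,K$, initial state $s$, final states $1,\dots,K$, and for each letter $x$ the transitions $s\to s$; $s\to c$ for $1\le c\le\alpha(x)$; and $c\to c'$ for $1\le c\le K$, $1\le c'\le\beta(x)$. An accepting run leaves $s$ at some position $i$, in $\alpha(x_i)$ ways, and never returns. At each position $j>i$ it has $\beta(x_j)$ choices. Summing over $i$ gives the formula.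

(iii) Rename the alphabets to be disjoint and take the disjoint union of the automata. A word over the $i$-th alphabet has runs only in the $i$-th automaton. A word mixing alphabets has no run and gives $0$. $\square$

We use three special cases of (ii). The number $\#_a(w)$ of occurrences of a letter $a$ in $w$ is the case $\alpha(x)=1$ for $x=a$ and $\alpha(x)=0$ otherwise, $\beta=1$. The length $|w|$ is $\alpha=\beta=1$. Finally, let $\mathrm{val}_b(u)$ be the base-$b$ value of a word $u$ of digits, with $\mathrm{val}_b(\varepsilon)=0$, and let $g:\Sigma^*\to\{0,\dots,b-1\}^*$ be a homomorphism. Since $\mathrm{val}_b(uv)=\mathrm{val}_b(u)\,b^{|v|}+\mathrm{val}_b(v)$, we have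
$$\mathrm{val}_b(g(w))=F_{\alpha,\beta}(w)\quad\text{with}\quad\alpha(x)=\mathrm{val}_b(g(x)),\ \ \beta(x)=b^{|g(x)|}.$$
Letters with $g(x)=\varepsilon$ have $\alpha=0,\beta=1$. As a check, take $b=2$, $g$ the identity, $w=101$: leaving $s$ at positions $1,2,3$ gives $1\cdot2\cdot2+0+1=5$ runs. Note also that $\mathrm{val}_b$ is injective on words over the *nonzero* digits $1,\dots,b-1$, because base-$b$ expansions without leading zeros are unique.

To put several numbers into one class size we need a pairing function built only from sums and products. Let
$$C(x,y)=(x+y)^2+(x+y)+2x .$$
With $s=x+y$ we have $s^2+s\le C(x,y)\le s^2+3s<(s+1)^2+(s+1)$, so $C(x,y)$ determines $s$, then $x$, then $y$. Thus $C$ is injective on $\mathbb N^2$; its first values are $C(0,0)=0$, $C(0,1)=2$, $C(1,0)=4$, $C(0,2)=6$. Put $C_3(\sigma,a,a')=C(\sigma,C(a,a'))$. It is injective on $\mathbb N^3$, it is a polynomial with coefficients in $\mathbb N$ and no constant term, and it is $\ge1$ if $\sigma\ge1$. By Lemma 2(i), $C_3(F,G,H)$ is a counting function whenever $F,G,H$ are.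

## 6. Off-diagonal noise, diagonal columns, and a threshold

Undecidability enters through equations between words. Suppose that $L$ is a regular language and $g,h$ are homomorphisms into words over nonzero base-$b$ digits, such that the words $w\in L$ with $g(w)=h(w)$ correspond to the halting computations of some machine; Section 9 constructs such data. Then $\mathrm{val}_b(g(w))$ and $\mathrm{val}_b(h(w))$ are counting functions, and $g(w)=h(w)$ iff they are equal. Lemma 2 gives sums, products and regular restrictions, but no operation that deletes the words with $g(w)\ne h(w)$: the function $C(\mathrm{val}_b g(w),\mathrm{val}_b h(w))$ takes values for those words too.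

The remedy for a single machine is to put all the noise everywhere. Let $R_1$ be the set of all $C(a,a')$ with $a\ne a'$, and let $R_0$ be $R_1$ together with all values of $C(\mathrm{val}_b g(w),\mathrm{val}_b h(w))$ on $L$. Words with $g(w)\neq h(w)$ contribute only elements of $R_1$, and a word with $g(w)=h(w)$ contributes a diagonal value $C(v,v)\notin R_1$. So $R_0=R_1$ iff the machine does not halt. This settles one $\Pi^0_1$ question with two structures.

Now take a whole family. We want a set $R_x$ that codes a set $A_x$ of positive integers, where a machine accepts the input coding $(n,x)$ iff $n\in A_x$, and we want $R_x\subseteq R_y\iff A_x\subseteq A_y$. The obvious choice is to take all $C_3(n,a,a')$ with $n\ge1$, $a\ne a'$, together with $C_3(n,v,v)$ for each value $v$ of an accepting history on input $(n,x)$. Here it breaks: the history begins with the input, hence it spells out $x$. So $v$ is not a history value for any $y\ne x$, since $\mathrm{val}_b$ is injective. If $A_x\neq\emptyset$ and $A_x\subseteq A_y$ with $x\neq y$, the inclusion $R_x\subseteq R_y$ still fails. What $f(x)$ shows about $n$ must depend on the truth of $n\in A_x$ alone.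

Think of the numbers $C_3(\sigma,a,a)$, $a\in\mathbb N$, as a column with label $\sigma$. We repair the coding in two moves. First, add a free number $k$ of extra letters to $w$, and add $k$ to both values: an accepting history of value $v$ then puts all $a\ge v$ into its column. Only the starting point of this final segment still depends on $x$. Second, put the bottom of every column into *all* sets $R_x$, up to a threshold that does not depend on $x$ and lies above $v$. Then a column is completely full if $n\in A_x$, and is only its bottom part if $n\notin A_x$.

The bottom part must itself be produced by a counting function, and there is a natural supply: words $w\in\{0,1\}^+$ yield exactly the pairs $(|w|,\mathrm{val}_2(w))$, that is, all $(\sigma,a)$ with $\sigma\ge1$ and $a<2^\sigma$. So the threshold in column $\sigma$ is $2^\sigma$. We let $\sigma=n^d$ be the label for $n$, and we need history values $v<2^{n^d}$, that is, histories of length polynomial in $n$ *with no dependence on $x$*. This is too much to ask for all $n$, since the input contains $x$. But finitely many $n$ may be treated by hand for each $x$, as $f$ only has to be computable. So from the sets $A_x$ we require: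

1. $x\,P\,y\iff A_x\subseteq A_y$;
2. the sets $A_x$ are uniformly computable;
3. "$n\in A_x$" is decided by one machine in time polynomial in $n$ and $x$, except for $n$ below a bound computable from $x$.

Sections 7 and 8 build such sets.

## 7. A $\Pi^0_1$ preorder as an intersection of computable preorders

Let $P$ be a $\Pi^0_1$ preorder. Enumerating its complement gives uniformly computable reflexive relations $P_0\supseteq P_1\supseteq\cdots$ with $\bigcap_sP_s=P$: remove a pair at stage $s$ when it has been enumerated by then. A first try is to code the pairs $(i,z)$ with $(z,x)\in P_i$ into $A_x$. These sets are computable, and if $(x,y)\notin P$ then some pair $(i,x)$ is coded in $A_x$ but not in $A_y$. The other direction fails because the $P_i$ need not be transitive. Let $P$ be the equivalence relation with classes $\{0,1\},\{2\},\{3\},\dots$, and let $P_0=\omega^2\setminus\{(2,1)\}$. Then $0\,P\,1$, but $(2,0)\in P_0$ and $(2,1)\notin P_0$, so $(0,2)$ is coded in $A_0$ and not in $A_1$.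

Replacing $P_s$ by its transitive closure does not help. If each $P_s$ omits only finitely many pairs, as we may arrange, then for any $u,w$ there is a $v$ occurring in no omitted pair, so $(u,v),(v,w)\in P_s$. The closure is all of $\omega^2$, and $P$ is lost. The cure is to add the elements $0,1,2,\dots$ one at a time, and to wait at each new element until the approximation looks transitive so far. Write $P_s|_x=P_s\cap\{0,\dots,x\}^2$, and similarly for other relations.

**Lemma 3.** There are uniformly computable preorders $Q_0,Q_1,\dots$ on $\omega$ with $P=\bigcap_iQ_i$.

*Proof.* 

**Step 1.** This step sets up the waiting times. For each $x$, all large $s$ satisfy $P_s|_x=P|_x$, because the relations decrease to $P$ and only finitely many pairs are involved; and $P|_x$ is transitive. Let $t(i,0)=i$, and for $x\ge1$ let $t(i,x)$ be the least $s\ge t(i,x-1)$ such that $P_s|_x$ is transitive. This is computable, and nondecreasing in $x$.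

**Step 2.** This step builds $Q_i$. Fix $i$ and write $t_x=t(i,x)$. Let $Q^0=\{(0,0)\}$, and for $x\ge1$ let $Q^x$ be the transitive closure of $Q^{x-1}\cup P_{t_x}|_x$. This is a relation on $\{0,\dots,x\}$, transitive by construction and reflexive because $P_{t_x}$ is.

**Step 3.** This step shows that adding $x$ does not disturb what was decided before:
$$Q^x|_{x-1}=Q^{x-1}\qquad(x\ge1). \tag{2}$$
The inclusion from right to left is clear. For the other one we first show that $P_{t_x}|_{x-1}\subseteq Q^{x-1}$. By construction $P_{t_z}|_z\subseteq Q^z\subseteq Q^{x-1}$ for every $z<x$. Let $y,y'<x$ with $(y,y')\in P_{t_x}$, and put $z=\max(y,y')<x$. As $t_z\le t_x$, we have $P_{t_x}\subseteq P_{t_z}$, so $(y,y')\in P_{t_z}|_z\subseteq Q^{x-1}$.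

Now let $(u,w)\in Q^x$ with $u,w<x$, and take a chain from $u$ to $w$ whose links are in $Q^{x-1}\cup P_{t_x}|_x$. Links not involving $x$ are in $Q^{x-1}$, as just shown. Links involving $x$ come from $P_{t_x}$, because $Q^{x-1}$ is a relation on $\{0,\dots,x-1\}$. Since $u,w\ne x$, any passage through $x$ has the form $(y,x),(x,x),\dots,(x,x),(x,y')$ (possibly with no link $(x,x)$) with $y,y'<x$ and all these pairs in $P_{t_x}|_x$. This relation is transitive by the choice of $t_x$, so $(y,y')\in P_{t_x}|_{x-1}\subseteq Q^{x-1}$, and the passage can be replaced by this single link. After all replacements every link is in $Q^{x-1}$, which is transitive, so $(u,w)\in Q^{x-1}$. This proves (2).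

**Step 4.** This step verifies the lemma. Let $Q_i=\bigcup_xQ^x$. By (2), $Q_i|_x=Q^x$ for all $x$. So $Q_i$ is a preorder, computable uniformly in $i$. If $(x,y)\in P$ and $\mu=\max(x,y)$, then $(x,y)\in P_{t_\mu}|_\mu\subseteq Q^\mu$, so $P\subseteq Q_i$. Finally let $(x,y)\notin P$, $\mu=\max(x,y)$, and choose $i$ with $P_i|_\mu=P|_\mu$. For $z\le\mu$ the relation $P_i|_z=P|_z$ is transitive, so $t(i,z)=i$. By induction $Q^z=P_i|_z$ for $z\le\mu$: it is true for $z=0$, and $Q^z$ is the transitive closure of $P_i|_{z-1}\cup P_i|_z=P_i|_z$, which is already transitive. So $Q_i|_\mu=P|_\mu$ does not contain $(x,y)$. $\square$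

In the example above, suppose that $P_1=P_0\setminus\{(2,0)\}$. For $i=0$ we get $t_0=t_1=0$, but $P_0|_2$ is not transitive, while $P_1|_2=\{0,1\}^2\cup\{(0,2),(1,2),(2,2)\}$ is. So $t_2=1$, and $Q_0|_2$ is this preorder.

## 8. Sets $A_x$ with a polynomial time test

The relations $Q_j$ are computable, but perhaps very slowly. To get requirement 3 of Section 6, the number $n$ is made to carry a running time $i$, and only those facts about the $Q_j$ are consulted that can be computed in $i$ steps.

Fix a machine $W$ which, without input, writes for $m=0,1,2,\dots$ the table of all truth values of "$(z,x)\in Q_j$" for $j,z,x\le m$, one table after the other on an output tape. Let $m(i)$ be the largest $m$ such that table $m$ is completed within $i$ steps of $W$, and $m(i)=-1$ if there is none. Then $m$ is computable, nondecreasing and unbounded, and $m(i)\le i$ because each table takes at least one step. Let $D(x)$ be the least $i$ with $m(i)\ge x$; $D$ is computable. Define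
$$A_x=\{\,1+C(i,z):\ z\le m(i)\text{ and }(z,x)\in Q_j\text{ for all }j\le m(i)\,\}\subseteq\{1,2,\dots\}.$$

We fix conventions for the machine that tests membership. Turing machines are deterministic, with one one-way infinite tape with cells $1,2,\dots$. At each step the head moves left or right. It never moves left from cell $1$: the first step replaces the symbol in cell $1$ by a marked copy, and the mark is kept from then on, so that the machine recognizes cell $1$. No transition is defined in the accepting state, which differs from the initial state. Inputs are words $1^n\bullet1^x$, with a separator $\bullet$.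

**Lemma 4.** (i) $x\,P\,y\iff A_x\subseteq A_y$. (ii) The sets $A_x$ are uniformly computable. (iii) There are a machine $M$ and a polynomial $q$ with coefficients in $\mathbb N$, depending only on $W$, such that $M$ halts on every input $1^n\bullet1^x$ ($n\ge1$, $x\ge0$) within $q(n+x+1)$ steps, and the following holds: for every constant $n_1\ge1$ there is a computable function $n_0$ with $n_0(x)\ge\max(x,n_1)$ such that for all $x$ and all $n>n_0(x)$, $M$ accepts $1^n\bullet1^x$ iff $n\in A_x$.

*Proof.* (i) Let $x\,P\,y$. Then $(x,y)\in Q_j$ for all $j$, and $(z,x)\in Q_j$ implies $(z,y)\in Q_j$ by transitivity of $Q_j$. So $A_x\subseteq A_y$. Conversely, suppose that $x\,P\,y$ fails. Take $j$ with $(x,y)\notin Q_j$, and $i$ with $m(i)\ge\max(j,x)$. The number $1+C(i,x)$ is in $A_x$, because $x\le m(i)$ and the $Q_{j'}$ are reflexive. Since $C$ is injective, $(i,x)$ is the only pair coded by this number, and it fails the condition for $A_y$ at the index $j\le m(i)$. So $A_x\not\subseteq A_y$.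

(ii) Given $n\ge1$, at most one pair $(i,z)$ satisfies $n=1+C(i,z)$. Since $C(i,z)\ge\max(i,z)$, it is found by bounded search. Then the defining condition is decidable.

(iii) 

**Step 1.** This step describes $M$ and its running time. On input $1^n\bullet1^x$, $M$ looks for $(i,z)$ with $n=1+C(i,z)$ and rejects if there is none. Such $i,z$ are less than $n$, so this search is polynomial in $n$. Then $M$ simulates $i<n$ steps of $W$, keeping all completed tables, and determines $m(i)$. It rejects if $z>m(i)$ or $x>m(i)$. Otherwise it looks up in table $m(i)$ whether $(z,x)\in Q_j$ for all $j\le m(i)$, and accepts iff this is so. The table was written within $i$ steps, so its size is polynomial in $n$. On a multitape machine this takes time polynomial in $n+x+1$, hence also on a one-tape machine obeying our conventions.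

**Step 2.** This step bounds the inputs on which $M$ may answer wrongly. Let $n_0(x)$ be the maximum of $x$, $n_1$ and all numbers $1+C(i,z)$ with $i<D(x)$ and $z\le i$. This is computable. Let $n>n_0(x)$. If $n-1$ is not a value of $C$, then $n\notin A_x$ and $M$ rejects. Let $n=1+C(i,z)$. If $i<D(x)$, then $z>i\ge m(i)$ by the choice of $n_0(x)$; so $n\notin A_x$, and $M$ rejects. If $i\ge D(x)$, then $m(i)\ge x$, so the test "$x>m(i)$" does not interfere, and $M$ accepts iff $z\le m(i)$ and $(z,x)\in Q_j$ for all $j\le m(i)$, that is, iff $n\in A_x$. $\square$

The clause $z\le m(i)$ in the definition of $A_x$ has two uses: it makes the look-up possible, and it ensures that only finitely many $(i,z)$ with $i<D(x)$ could be misjudged.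

## 9. Accepting computations as solutions of $g(w)=h(w)$

Let $M$ have tape alphabet $\Gamma\ni1,\bullet,\mathsf B$ (with $\mathsf B$ the blank), state set $Q$ disjoint from $\Gamma$, initial state $q_0$, accepting state $q_{acc}\ne q_0$, and transition function $\delta$. Let $\star\notin\Gamma\cup Q$ be a separator, $\Omega=\Gamma\cup Q\cup\{\star\}$ and $b=|\Omega|+1$. Identify $\Omega$ with the nonzero digits $1,\dots,b-1$.

A configuration is a string $upv$ with $u,v\in\Gamma^*$ and $p\in Q$. It means that the tape content is $uv\mathsf B\mathsf B\cdots$ and the head is on cell $|u|+1$, in state $p$. Let $\vdash$ be the replacement of one factor according to one of the rules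
$$pa\to a'p'\ \text{ if }\delta(p,a)=(p',a',\text{right}),\qquad cpa\to p'ca'\ (c\in\Gamma)\ \text{ if }\delta(p,a)=(p',a',\text{left}).$$
These rules preserve length. A configuration contains just one state symbol, and reading off the rules shows that every $\vdash$-step from a configuration is a genuine step of $M$. Conversely, a genuine step of $M$ from $upv$ with $v\ne\varepsilon$ is a $\vdash$-step, because $M$ never moves left from cell $1$, so that a symbol $c$ is available for a left move.

Let $\Theta$ consist of the following letters; we define homomorphisms $g,h:\Theta^*\to\Omega^*$ at the same time.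

* Initial letters $\hat q_0,\hat1,\hat\bullet,\check1,\hat{\mathsf B},\hat\star$, with $g=q_0,1,\bullet,1,\mathsf B,\star$ respectively, and $h=\varepsilon$.
* Copy letters $\langle a\rangle$ for $a\in\Gamma\cup\{\star\}$, with $g=h=a$.
* Step letters $\langle l\to r\rangle$, one for each rule $l\to r$ above, with $h=l$ and $g=r$.
* Final letters $\tilde a$ for $a\in\Gamma\cup\{q_{acc},\star\}$, with $h=a$ and $g=\varepsilon$.

So $g$ runs one configuration ahead of $h$: the initial letters feed $g$ only, and the final letters let $h$ catch up. Let $K=\{\langle a\rangle:a\in\Gamma\}$, let $\mathit{St}$ be the set of step letters, and $\tilde\Gamma=\{\tilde a:a\in\Gamma\}$. Given $x$ and $n_0(x)$, put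
$$L_x=\{\hat q_0\hat1^n\hat\bullet\,\check1^x\hat{\mathsf B}^k\hat\star:\ n>n_0(x),\ k\ge0\}\cdot\big(K^*\,\mathit{St}\,K^*\,\langle\star\rangle\big)^+\cdot\tilde\Gamma^*\,\tilde q_{acc}\,\tilde\Gamma^*\,\tilde\star .$$
As $x$ and $n_0(x)$ are fixed numbers, $L_x$ is regular, and it is computable from $x$. Let $n(w)=\#_{\hat1}(w)$; this is why the two blocks of $1$s use different letters.

To see the mechanism, suppose that $\delta(q_0,1)=(q_{acc},\bar1,\text{right})$ with $\bar 1$ the marked copy, and ignore the bound $n>n_0(x)$ for a moment. For $n=1$, $x=k=0$ take
$$w=\hat q_0\,\hat1\,\hat\bullet\,\hat\star\;\cdot\;\langle q_01\to\bar1q_{acc}\rangle\langle\bullet\rangle\langle\star\rangle\;\cdot\;\tilde{\bar1}\,\tilde q_{acc}\,\tilde\bullet\,\tilde\star .$$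
Both $g(w)$ and $h(w)$ are $q_01\bullet\star\,\bar1q_{acc}\bullet\star$. With $\tilde1$ in place of $\tilde{\bar1}$, the word still has the required shape, but $h$ changes and equality is lost.

**Lemma 5.** Let $n_0$ be a function as in Lemma 4(iii), and let $L_x$ be formed with it. (i) If $w\in L_x$ and $g(w)=h(w)$, then $n(w)\in A_x$. (ii) There are $d\ge1$ and $n_1\ge2$, depending only on $M$ and $q$, such that if $n_0\ge n_1$ everywhere, then for every $n\in A_x$ with $n>n_0(x)$ there is $w\in L_x$ with $n(w)=n$, $g(w)=h(w)$ and $\mathrm{val}_b(g(w))<2^{n^d}$.

*Proof.* 

**Step 1.** This step proves (i), by cutting the equation at the separators. Let $w\in L_x$ have $T\ge1$ middle blocks. Then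
$$g(w)=c_0\star y_0\star\cdots\star y_{T-1}\star,\qquad h(w)=x_0\star\cdots\star x_{T-1}\star c\,\star, \tag{3}$$
where $c_0=q_01^n\bullet1^x\mathsf B^k$ with $n=n(w)$, $c\in\Gamma^*q_{acc}\Gamma^*$, and $x_t\vdash y_t$: the $t$-th block has one step letter between copy letters, so $x_t$ is a configuration and $y_t$ arises by one replacement. None of these strings contains $\star$. So $g(w)=h(w)$ iff $c_0=x_0$, $y_t=x_{t+1}$ for $t<T-1$, and $y_{T-1}=c$. In that case $c_0\vdash x_1\vdash\cdots\vdash x_{T-1}\vdash c$. All these are genuine steps, $c_0$ is the initial configuration on $1^n\bullet1^x$, and $c$ is accepting. So $M$ accepts $1^n\bullet1^x$. As $n>n_0(x)$, Lemma 4(iii) gives $n\in A_x$.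

**Step 2.** This step finds $w$ in (ii). Let $n\in A_x$ and $n>n_0(x)$. By Lemma 4(iii), $M$ accepts $1^n\bullet1^x$ after $T$ steps, where $T\le q(n+x+1)$, and $T\ge1$ because $q_{acc}\ne q_0$. Choose $k=T$ blanks. During these steps the head stays in cells $1,\dots,T+1$, which lie among the $n+1+x+T$ displayed cells. So before each step there is a displayed symbol under the head, and the step is a $\vdash$-step. We obtain
$$q_01^n\bullet1^x\mathsf B^T=c_0\vdash c_1\vdash\cdots\vdash c_T\in\Gamma^*q_{acc}\Gamma^* .$$
For each $t<T$ the step $c_t\vdash c_{t+1}$ is spelled by a word of $K^*\mathit{St}K^*$ with $h$-image $c_t$ and $g$-image $c_{t+1}$. Putting these words into the middle blocks and spelling $c_T$ by final letters gives $w\in L_x$ with $n(w)=n$ and $g(w)=h(w)=c_0\star c_1\star\cdots c_T\star$.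

**Step 3.** This step bounds the value in terms of $n$ alone. Each $c_t$ has length $n+x+T+2$, so $g(w)$ has length $(T+1)(n+x+T+3)$ and
$$\mathrm{val}_b(g(w))<b^{(T+1)(n+x+T+3)}\le2^{\lceil\log_2b\rceil(T+1)(n+x+T+3)} .$$
Now $x\le n_0(x)<n$, so $n+x+1\le2n$, and $T\le q(2n)$ since $q$ has coefficients in $\mathbb N$. The last exponent is therefore at most $\lceil\log_2b\rceil\,(q(2n)+1)(2n+q(2n)+2)$, a fixed polynomial in $n$. It is $\le n^d$ for all $n\ge n_1$, for suitable $d\ge1$ and $n_1\ge2$. As $n>n_0(x)\ge n_1$, the bound follows. $\square$

From now on fix $d,n_1$ from Lemma 5(ii), and then $n_0$ from Lemma 4(iii) for this $n_1$. There is no circle: $M$ and $q$ depend only on $W$, the numbers $d,n_1$ only on $M$ and $q$, and $n_0$ is chosen last.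

## 10. The sets $R_x$ and the automata $B_x$

We now write down the columns of Section 6. Let $R_x$ be the set of all the following numbers, where $a,a'$ range over $\mathbb N$:

* (a) $C_3(\sigma,a,a')$ with $\sigma\ge1$ and $a\ne a'$;
* (b) $C_3(\sigma,a,a)$ with $\sigma\ge1$ and $a<2^\sigma$;
* (c) $C_3(n^d,a,a)$ with $n\in A_x$ and $a\ge2^{n^d}$.

**Step 1.** This step shows that inclusion of the $R_x$ is $P$. Only (c) depends on $x$, and it grows with $A_x$, so $A_x\subseteq A_y$ implies $R_x\subseteq R_y$. For the converse we read $A_x$ off $R_x$:
$$n\in A_x\iff C_3(n^d,2^{n^d},2^{n^d})\in R_x\qquad(n\ge1). \tag{4}$$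
Indeed, by injectivity of $C_3$ this number is not in (a), as its last two arguments are equal, and not in (b), as $2^\sigma\not<2^\sigma$. By injectivity of $C_3$ and of $n\mapsto n^d$ on $n\ge1$, it is in (c) iff $n\in A_x$. So $R_x\subseteq R_y$ implies $A_x\subseteq A_y$. With Lemma 4(i),
$$R_x\subseteq R_y\iff A_x\subseteq A_y\iff x\,P\,y. \tag{5}$$

**Step 2.** This step realizes $R_x$ by an automaton.

**Lemma 6.** From $x$ one can compute an NFA $B_x$ with $R(B_x)=R_x$.

*Proof.* By Lemma 2(iii) it suffices to give, computably from $x$, finitely many counting functions whose nonzero values together form $R_x$. Each will be restricted to a regular language, with value $0$ outside, by Lemma 2(i).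

First, the off-diagonal noise. On $\mathsf s^+\mathsf p^*\mathsf r^+$ take the two functions $C_3(\#_{\mathsf s},\#_{\mathsf p},\#_{\mathsf p}+\#_{\mathsf r})$ and $C_3(\#_{\mathsf s},\#_{\mathsf p}+\#_{\mathsf r},\#_{\mathsf p})$. Here $\#_{\mathsf s}$ takes all values $\ge1$, $\#_{\mathsf p}$ all values $\ge0$ and $\#_{\mathsf r}$ all values $\ge1$, independently. The first function gives all of (a) with $a<a'$, the second all of (a) with $a>a'$.

Second, the bottoms of the columns. On $\{0,1\}^+$ take $C_3(|w|,\mathrm{val}_2(w),\mathrm{val}_2(w))$. Words of length $\sigma$ have exactly the values $0,\dots,2^\sigma-1$, so its values are exactly the numbers in (b).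

Third, the finitely many $n$ treated by hand. For each $n\in A_x$ with $n\le n_0(x)$ (a finite set, computable from $x$ by Lemma 4(ii)) take on $\mathsf z^+$ the function $C_3(n^d,\#_{\mathsf z},\#_{\mathsf z})$, with $n^d$ a positive constant. Its values are $C_3(n^d,a,a)$ for $a\ge1$. They lie in (b) or (c), according to whether $a<2^{n^d}$ or not, and they include all numbers of (c) for this $n$.

Fourth, all other $n$ at once. Let $\mathsf z\notin\Theta$ and extend $g,h$ by $g(\mathsf z)=h(\mathsf z)=\varepsilon$. On $L_x\mathsf z^*$ take
$$C_3\big(\#_{\hat1}(u)^d,\ \mathrm{val}_b(g(u))+\#_{\mathsf z}(u),\ \mathrm{val}_b(h(u))+\#_{\mathsf z}(u)\big). \tag{6}$$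
It is a counting function by Section 5. Consider its value at $u=w\mathsf z^k$ with $w\in L_x$; note $n(w)\ge1$. If $g(w)\ne h(w)$, then $\mathrm{val}_b(g(w))\ne\mathrm{val}_b(h(w))$, because $\mathrm{val}_b$ is injective on words with nonzero digits. So the last two arguments differ, and the value lies in (a). If $g(w)=h(w)$, then $n=n(w)\in A_x$ by Lemma 5(i), and the value is $C_3(n^d,v+k,v+k)$ with $v=\mathrm{val}_b(g(w))$. It lies in (b) if $v+k<2^{n^d}$ and in (c) otherwise. Conversely, let $n\in A_x$ with $n>n_0(x)$. Lemma 5(ii) gives such a $w$ with $n(w)=n$ and $v<2^{n^d}$. As $k$ varies, $v+k$ runs through all numbers $\ge v$, so all $C_3(n^d,a,a)$ with $a\ge2^{n^d}$ occur.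

All listed values on the respective languages are $\ge1$, because the first argument of $C_3$ is $\ge1$. They all lie in $R_x$; (a) and (b) are covered by the first two items, and (c) by the last two. $\square$

**Step 3.** This step completes the proofs of both theorems. Let $f(x)$ be an index of the presentation of $\mathcal A(B_x)$ from Lemma 1; $f$ is computable. By Lemma 1, Lemma 6 and (5),
$$f(x)\preceq f(y)\iff R(B_x)\subseteq R(B_y)\iff R_x\subseteq R_y\iff A_x\subseteq A_y\iff x\,P\,y. \tag{7}$$
Together with the upper bound of Section 3 this proves Theorem B; the stated restrictions hold because all structures $\mathcal A(B)$ satisfy them. Step 2 of Section 3 uses the same $f$, so Theorem A follows, with the same restrictions. $\blacksquare$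

## 11. Value sets of automata, and trees of height at most 2

The proof passes through the sets $R(B)$, and this gives a statement about automata alone.

**Corollary 1.** For NFAs $B,B'$, the preorder $R(B)\subseteq R(B')$ is a $\Pi^0_1$ complete preorder, and $R(B)=R(B')$ is a $\Pi^0_1$ complete equivalence relation.

*Proof.* By Lemma 1, $R(B)\subseteq R(B')$ iff $\mathcal A(B)\preceq\mathcal A(B')$, and hence $R(B)=R(B')$ iff $\mathcal A(B)\cong\mathcal A(B')$. So both relations are $\Pi^0_1$ by Section 3. Hardness of inclusion is (7), with $x\mapsto B_x$ as the reduction. For equality apply (7) to a $\Pi^0_1$ equivalence relation $S$: by symmetry, $x\,S\,y$ iff both inclusions hold between $R(B_x)$ and $R(B_y)$. $\square$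

**Definition.** A *tree of height at most 2* is here a partial order with a least element (the root) in which the elements strictly below any given element form a chain of at most $2$ elements. The level-1 nodes are those with only the root strictly below them; the children of a level-1 node are the elements strictly above it.

For example, a root with level-1 nodes $p,q$, where $p$ has two children and $q$ has none, is such a tree with five elements. An equivalence structure resembles such a tree if we add one node below each class, and a root below everything.

**Corollary 2.** Isomorphism of FA presentable trees of height at most $2$ is $\Pi^0_1$ complete as an equivalence relation.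

*Proof.* 

**Step 1.** This step gives the upper bound. Such a countable tree is determined up to isomorphism by the numbers of level-1 nodes with exactly $\kappa$ children, for $\kappa\in\{0,1,2,\dots,\aleph_0\}$. The root, the level-1 nodes and the child relation are first-order definable. So "there are at least $c$ level-1 nodes with exactly $\kappa$ children" is expressible in first-order logic with $\exists^\infty$, and hence is uniformly decidable. Two trees are isomorphic iff for all $\kappa,c$ this statement has the same truth value in both, which is a $\Pi^0_1$ condition.

**Step 2.** This step gives hardness by turning $\mathcal A(B)$ into a tree. Let $D$ be the domain of $\mathcal A(B)$. For $u\in D$ let $\lambda'(u)$ be $\lambda(u)$ written in an alphabet disjoint from that of $D$. The tree has root $\varepsilon$ (which is not in $D$, as words in $D$ are nonempty), level-1 nodes $\lambda'(u)$ for $u\in D$, and $u$ itself as a child of $\lambda'(u)$. The domain is regular, since images of regular languages under letter-to-letter substitutions are regular. The order consists of the equal pairs, the pairs with first entry $\varepsilon$, and the pairs $(\lambda'(u),u)$; it is recognized synchronously, computably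 from $B$. The children of $\lambda'(u)$ are exactly the members of the class of $u$. By Lemma 1, exactly $\aleph_0$ level-1 nodes have $k$ children if $k\in R(B)$, and none have $\kappa$ children if $\kappa\notin R(B)$. So the trees for $B$ and $B'$ are isomorphic iff $R(B)=R(B')$, and Corollary 1 applies. $\square$
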